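\title{The space of simple polygons up to similarity is Euclidean}

\begin{abstract}
We prove that for every $n\ge 3$ the space $S(n)$ of positively oriented simple $n$-gons with labeled vertices, taken up to oriented similarity, is homeomorphic, and in fact diffeomorphic, to $\mathbb{R}^{2n-4}$. More precisely, the map that records the edge lengths divided by the perimeter is a smoothly trivial bundle with fiber $\mathbb{R}^{n-3}$ over an open convex polytope. The proof constructs a flow on $S(n)$ that preserves edge lengths and carries every polygon into the cell of strictly convex polygons.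
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge 3$. An \emph{$n$-gon} is an ordered $n$-tuple $z=(z_1,\dots,z_n)$ of points of $\mathbb{C}$, its \emph{vertices}; indices are read modulo $n$, and the \emph{edges} are the segments $e_j=[z_j,z_{j+1}]$. The $n$-gon is \emph{simple} if the closed polygonal curve $z_1z_2\cdots z_nz_1$ is a Jordan curve: every edge has positive length, consecutive edges meet only at their common vertex, and non-consecutive edges are disjoint. Three consecutive vertices may be collinear. A simple $n$-gon is \emph{positively oriented} if the curve runs counterclockwise in the order $z_1,\dots,z_n$, that is, if the signed area $\frac12\sum_j\operatorname{Im}(\bar z_jz_{j+1})$ is positive.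

To record shapes rather than positions we identify $n$-gons that differ by an oriented similarity $\zeta\mapsto a\zeta+b$, $a\ne0$. The $n$-tuples whose entries are not all equal form, modulo these maps, the projective space $\mathbb{CP}^{n-2}$, and the simple $n$-gons form an open subset of it. The signed area of a simple polygon is not zero and its sign is a similarity invariant, so this open set is the disjoint union of the positively and the negatively oriented classes, two open sets that complex conjugation interchanges. Let $S(n)$ be the set of positively oriented classes. Each class has exactly one representative with $z_1=0$, $z_2=1$, and the remaining vertices $(z_3,\dots,z_n)$ identify $S(n)$ with an open subset of $\mathbb{C}^{n-2}$; we call this the \emph{standard chart}. The following question comes from the paper of Gonz\'alez and Sedano-Mendoza \cite{GS}.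

\medskip
\noindent\emph{Is $S(n)$ homeomorphic to $\mathbb{R}^{2n-4}$ for every $n\ge3$?}
\medskip

For $n=3$ the standard chart shows $S(3)$ as the half plane $\operatorname{Im}z_3>0$, and the answer is yes. For $n=4$ the chart is already of little help, because $S(4)$ is not a convex subset of it: the quadrilaterals $(0,1,2-i,2+i)$ and $(0,1,-1+i,-1-i)$ are simple with signed area $\frac32$, and their midpoint $(0,1,\frac12,\frac12)$ has a degenerate edge. Still, two observations suggest a positive answer. The strictly convex polygons are described by edge lengths and edge directions alone, and they form a cell (Section~\ref{sec:convex}). And a polygon made of rigid bars hinged at the vertices looks as if it could be unfolded until it is convex. The difficulty is to unfold all polygons at once, and to do so by diffeomorphisms of $S(n)$, so that the topological type of the cell, and not only its homotopy type, passes to $S(n)$.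

\begin{theorem}\label{thm:homeo}
For every $n\ge3$, the space $S(n)$ is homeomorphic to $\mathbb{R}^{2n-4}$.
\end{theorem}

In particular $S(n)$ is connected, so the two orientations are the two connected components of the space of simple $n$-gons.

Since the unfolding keeps the bars rigid, it proves more. Let $\ell_j=|z_{j+1}-z_j|$ be the edge lengths, $L=\sum_j\ell_j$ the perimeter, and $\lambda_j=\ell_j/L$. The vector $\lambda=(\lambda_1,\dots,\lambda_n)$ is a similarity invariant, and the triangle inequality places it in
\[
P=\Big\{\lambda\in\mathbb{R}^n:\ \sum_j\lambda_j=1,\ \ 0<\lambda_j<\tfrac12\ \text{ for all }j\Big\},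
\]
a bounded open convex polytope in an affine space of dimension $n-1$, which contains $(\frac1n,\dots,\frac1n)$. A map between spaces that project to $P$ is a map \emph{over $P$} if it commutes with the projections.

\begin{theorem}\label{thm:bundle}
For every $n\ge3$, the map $\lambda:S(n)\to P$ is a smoothly trivial bundle with fiber $\mathbb{R}^{n-3}$: there is a diffeomorphism $S(n)\to P\times\mathbb{R}^{n-3}$ over $P$. Consequently:
\begin{itemize}
\item[(a)] $S(n)$ is diffeomorphic to $\mathbb{R}^{2n-4}$; in particular $S(4)$ is not an exotic $\mathbb{R}^4$.
\item[(b)] For $\ell\in(0,\infty)^n$, the space of positively oriented simple $n$-gons with edge lengths $\ell$, modulo orientation-preserving isometries, is diffeomorphic to $\mathbb{R}^{n-3}$ if $\ell_j<\frac12\sum_k\ell_k$ for all $j$, and is empty otherwise.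
\end{itemize}
\end{theorem}

The proof has four parts. Section~\ref{sec:energy} introduces an energy $E$ that tends to infinity when a polygon ceases to be simple and that decreases when points of the polygon move apart. Section~\ref{sec:convex} shows that the strictly convex polygons form a product $P\times\mathbb{R}^{n-3}$. Section~\ref{sec:expansive} finds, at every polygon that is not strictly convex, an infinitesimal motion that fixes the edge lengths and lowers $E$; for polygons with a reflex vertex this is the expansive-motion argument of Connelly, Demaine and Rote \cite{CDR}, which we prove in full. Section~\ref{sec:flow} patches these motions into a flow and writes $S(n)$ as an increasing union of copies of the convex cell; a theorem of Brown \cite{Brown} then gives Theorem~\ref{thm:homeo}. Section~\ref{sec:trivial} refines the last step to obtain Theorem~\ref{thm:bundle}.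

\section{Kites}\label{sec:kites}

The smallest case with non-convex polygons is $n=4$, where the fibers of $\lambda$ are curves. One family of fibers can be computed by hand, and it shows the three kinds of polygons that the proof treats differently.

Fix $r>s>0$ and consider the quadrilaterals with edge lengths $(r,s,s,r)$. In a simple one $z_2\ne z_4$, and both $z_1$ and $z_3$ are equidistant from $z_2$ and $z_4$. A unique orientation-preserving isometry therefore brings it to the position
\[
z_1=(0,\alpha),\qquad z_2=(-x,0),\qquad z_3=(0,y),\qquad z_4=(x,0),\qquad x>0,
\]
with $x^2+y^2=s^2$ and $\alpha^2=r^2-s^2+y^2>y^2$. The signed area is $x(\alpha-y)$, which is positive exactly when $\alpha>0$. Conversely, each $y\in(-s,s)$ gives a simple quadrilateral: two opposite edges lie on opposite sides of the vertical axis and touch it at the different points $z_1$ and $z_3$. So the fiber is the interval $-s<y<s$, in agreement with Theorem~\ref{thm:bundle}(b). The determinant of the incoming and the outgoing edge vector is $2x\alpha$ at $z_1$, $x(\alpha-y)$ at $z_2$ and at $z_4$, and $-2xy$ at $z_3$. Thus the boundary turns left at $z_1,z_2,z_4$, while at $z_3$ it turns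 right for $y>0$, goes straight for $y=0$, and turns left for $y<0$ (Figure~\ref{fig:kites}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\draw[thick] (0,2)--(-1,0)--(0,0.75)--(1,0)--cycle;
\draw[dashed] (-1,0)--(1,0); \draw[dashed] (0,2)--(0,0.75);
\draw[->] (0,0.7)--(0,0.25);
\node[above] at (0,2) {$z_1$}; \node[left] at (-1,0) {$z_2$};
\node[right] at (1,0) {$z_4$}; \node at (0.24,0.92) {$z_3$};
\node at (0,-1.2) {$y>0$};
\end{scope}
\begin{scope}[xshift=3.9cm]
\draw[thick] (0,1.854)--(-1.25,0)--(1.25,0)--cycle;
\draw[dashed] (0,1.854)--(0,0); \fill (0,0) circle (1.3pt);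
\draw[->] (0,-0.08)--(0,-0.5);
\node at (0.24,0.2) {$z_3$}; \node at (0,-1.2) {$y=0$};
\end{scope}
\begin{scope}[xshift=7.8cm]
\draw[thick] (0,2)--(-1,0)--(0,-0.75)--(1,0)--cycle;
\draw[dashed] (-1,0)--(1,0); \draw[dashed] (0,2)--(0,-0.75);
\node at (0.35,-0.8) {$z_3$}; \node at (0,-1.2) {$y<0$};
\end{scope}
\end{tikzpicture}
\caption{Three quadrilaterals with the same edge lengths $(r,s,s,r)$ and $z_3=(0,y)$. Left: $z_3$ is reflex, and moving it down lengthens both diagonals (dashed). Middle: $z_3$ is straight, and the distance from $z_2$ to $z_4$ is maximal. Right: the quadrilateral is strictly convex, and one diagonal shrinks when the other grows.}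
\label{fig:kites}
\end{figure}

Now let $y$ decrease at unit speed. The diagonal $|z_1-z_3|=\alpha-y$ grows at the rate $1-y/\alpha>0$, and the diagonal $|z_2-z_4|=2x$ changes at the rate $2y/x$.
\begin{itemize}
\item For $y>0$ both diagonals grow. The motion is \emph{expansive}: the edges keep their lengths and all other distances between vertices increase. It leads away from the end $y\to s$ of the fiber, where $z_2$ and $z_4$ collide.
\item For $y=0$ the diagonal $z_2z_4$ is stationary to first order, so no motion is strictly expansive. The motion that pushes the straight vertex $z_3$ outward still shortens no distance, and it enters the strictly convex part.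
\item For $y<0$ the two diagonals change in opposite directions. No expansive motion exists, and none is needed: the strictly convex part is already a cell.
\end{itemize}
A flow on $(-s,s)$ that moves $y$ down on $[0,s)$ maps $(-s,0)$ into itself and eventually brings every point there. The preimages of $(-s,0)$ at times $0,1,2,\dots$ are increasing intervals that exhaust the fiber. The rest of the paper carries out this scheme for all $n$ and in all fibers simultaneously.

\section{Turning angles, edge lengths and an energy}\label{sec:energy}

Throughout, $\langle\cdot,\cdot\rangle$ is the real inner product on $\mathbb{C}=\mathbb{R}^2$. Let $\tilde S\subset\mathbb{C}^n$ be the set of positively oriented simple $n$-gons and put $u_j=(z_{j+1}-z_j)/\ell_j$. Consecutive edges of positive length meet only at their common vertex exactly when $u_j\ne-u_{j-1}$, so simplicity is an open condition and $\tilde S$ is open. In the standard chart the projection $\pi:\tilde S\to S(n)$ is $z\mapsto\big((z_j-z_1)/(z_2-z_1)\big)_{j\ge3}$, a smooth submersion. A similarity-invariant smooth function $f$ on $\tilde S$ descends to a smooth function on $S(n)$, and a vector $v\in\mathbb{C}^n=T_z\tilde S$,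 a velocity $v_j$ for each vertex, projects to a tangent vector of $S(n)$ on which $df$ takes the same value. We use this to compute on $\tilde S$.

The \emph{turning angle} at $z_j$ is $\theta_j=\arg(u_j/u_{j-1})\in(-\pi,\pi)$, a smooth invariant function on $\tilde S$. We recall the elementary geometry of a positively oriented simple polygon: the bounded component of the complement lies to the left of each edge, the interior angle at $z_j$ is $\pi-\theta_j$, and the interior angles add up to $(n-2)\pi$. Hence
\begin{equation}\label{eq:turning}
\sum_j\theta_j=2\pi ,
\end{equation}
and by reflection the sum is $-2\pi$ for a negatively oriented simple polygon. Since each $\theta_j$ is less than $\pi$, at least three turning angles are positive. A vertex is \emph{convex}, \emph{straight} or \emph{reflex} according as $\theta_j>0$, $\theta_j=0$ or $\theta_j<0$. We split $S(n)$ as the kites suggest: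
\[
C=\{\min_j\theta_j>0\},\qquad N_0=\{\min_j\theta_j=0\},\qquad N_-=\{\min_j\theta_j<0\},
\]
and put $N=N_0\cup N_-=S(n)\setminus C$. The sets $C$ and $N_-$ are open. The elements of $C$ are the \emph{strictly convex} polygons, and $S(3)=C$.

\begin{lemma}\label{lem:submersion}
The map $\lambda$ takes $S(n)$ into $P$ and is a submersion.
\end{lemma}

\begin{proof}
From $\sum_k\ell_ku_k=0$ we get $\ell_j=|\sum_{k\ne j}\ell_ku_k|\le\sum_{k\ne j}\ell_k$. Equality would force $u_k=-u_j$ for all $k\ne j$, which is excluded for $k=j+1$. So $\lambda_j<\frac12$.

We have $d\ell_j(v)=\langle u_j,v_{j+1}-v_j\rangle$. Suppose $\sum_jc_j\,d\ell_j=0$ at a point of $\tilde S$. The coefficient of $v_j$ gives $c_{j-1}u_{j-1}=c_ju_j$ for all $j$. If some $c_j$ is not zero, then none is, and $u_j=\pm u_{j-1}$ for all $j$. As $u_j\neq-u_{j-1}$, all $u_j$ are equal, which contradicts $\sum_k\ell_ku_k=0$. So $\ell:\tilde S\to(0,\infty)^n$ is a submersion. Its composition with the submersion $\ell\mapsto\ell/\sum_k\ell_k$ onto the open simplex is $\lambda\circ\pi$, and therefore $\lambda$ is a submersion.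
\end{proof}

A flow on the non-compact manifold $S(n)$ can carry a polygon toward a degenerate one without ever making it convex. To exclude this we need a proper function that expansive motions decrease. Parametrize $e_j$ by $x_j(s)=(1-s)z_j+sz_{j+1}$, $0\le s\le1$, and define the \emph{energy}
\[
E(z)=L(z)^2\sum_{\{i,j\}}\int_0^1\!\!\int_0^1\frac{ds\,dt}{|x_i(s)-x_j(t)|^2},
\]
where the sum runs over the unordered pairs of distinct non-adjacent edges $e_i,e_j$. These edges are disjoint, so the integrands are smooth in $(z,s,t)$ and $E$ is smooth on $\tilde S$. The factor $L^2$ makes $E$ invariant under similarities. The exponent $2$ is chosen so that the double integral diverges when two edges touch.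

For $v\in T_z\tilde S$, let $v(x)$ be the velocity of a point $x$ of the curve, obtained by interpolating the $v_j$ affinely along each edge, and put
\[
B_v(x,y)=\langle v(x)-v(y),\,x-y\rangle ,
\]
half the rate of change of $|x-y|^2$. Then $d\ell_j(v)=B_v(z_j,z_{j+1})/\ell_j$. If $d\ell(v)=0$, then $d\lambda(v)=0$ and $dL(v)=0$, and differentiation under the integral gives
\begin{equation}\label{eq:dE}
dE(v)=-2L^2\sum_{\{i,j\}}\int_0^1\!\!\int_0^1\frac{B_v(x_i(s),x_j(t))}{|x_i(s)-x_j(t)|^4}\,ds\,dt .
\end{equation}
So $dE(v)<0$ as soon as $B_v\ge0$ everywhere and $B_v>0$ on the interiors of one pair of non-adjacent edges.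

\begin{lemma}\label{lem:proper}
Let $n\ge4$. For every $c\in\mathbb{R}$ the set $\{q\in S(n):E(q)\le c\}$ is compact.
\end{lemma}

\begin{proof}
Take a sequence in this set and representatives $z^{(k)}$ with first vertex $0$ and perimeter $1$. A subsequence converges to an $n$-gon $z$ of perimeter $1$. We show that $z\in\tilde S$; then the classes converge to $\pi(z)$, and $E(\pi(z))\le c$ by continuity.

Suppose two non-adjacent edges of $z$ meet, say $x_i(s_0)=x_j(t_0)$. All edges have length at most $1$, so $|x_i(s)-x_j(t)|\le|s-s_0|+|t-t_0|\le\sqrt2\,\rho$, where $\rho$ is the distance from $(s,t)$ to $(s_0,t_0)$. The unit square contains a quarter disc of radius $\frac12$ centered at $(s_0,t_0)$, and so the integral of $|x_i(s)-x_j(t)|^{-2}$ is at least $\frac\pi2\int_0^{1/2}\rho\,d\rho/(2\rho^2)=\infty$. By Fatou's lemma $E(z^{(k)})\to\infty$, a contradiction. Hence non-adjacent edges of $z$ are disjoint.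

For $n\ge4$, two edges whose indices differ by $2$ are distinct and non-adjacent, and this yields the other two conditions of simplicity. If $z_j=z_{j+1}$, then $e_{j-1}$ meets $e_{j+1}$, which is impossible. If $e_{j-1}$ and $e_j$ share a point other than $z_j$, they leave $z_j$ in the same direction and the longer contains the shorter; then $z_{j-1}\in e_{j-2}\cap e_j$ or $z_{j+1}\in e_{j-1}\cap e_{j+1}$, which is impossible as well. So $z$ is simple. Its signed area is a limit of positive numbers and is not zero, so it is positive.
\end{proof}

For $n=3$ the sum that defines $E$ is empty and the lemma fails; the energy is not needed there, because $N$ is empty.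

\section{Strictly convex polygons}\label{sec:convex}

The aim of this section is Proposition~\ref{prop:convex}: $C$ is diffeomorphic to $P\times\mathbb{R}^{n-3}$ over $P$. For $n=3$ it says that a triangle is determined by its sides.

Let $\mathrm{Conf}\subset(S^1)^n$ be the open set of $n$-tuples of distinct points in counterclockwise cyclic order, that is, of tuples $u_j=e^{i\varphi_j}$ with $\varphi_1<\dots<\varphi_n<\varphi_1+2\pi$. We set $\varphi_{j+n}=\varphi_j+2\pi$. If a polygon is strictly convex, then $\theta_j\in(0,\pi)$ and \eqref{eq:turning} show that its edge directions $u$ lie in $\mathrm{Conf}$, and $\sum_j\lambda_ju_j=0$ because the polygon closes. For such data simplicity is automatic.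

\begin{lemma}\label{lem:directions}
Let $u\in\mathrm{Conf}$ and $\lambda_1,\dots,\lambda_n>0$ satisfy $\sum_j\lambda_ju_j=0$, and let $z$ be an $n$-gon with $z_{j+1}-z_j=\lambda_ju_j$. Then for each $j$ all vertices other than $z_j,z_{j+1}$ lie strictly to the left of the directed line through $e_j$, and $z$ is simple, positively oriented and strictly convex.
\end{lemma}

\begin{proof}
Every gap $\varphi_{j+1}-\varphi_j$ is less than $\pi$. Otherwise all $u_j$ lie in a closed half circle $\langle\cdot,\nu\rangle\ge0$, and $\sum_j\lambda_j\langle u_j,\nu\rangle=0$ puts all of them at its two endpoints, which is impossible for $n\ge3$ distinct points.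

Fix $j$ and let $\eta(y)=\langle iu_j,y-z_j\rangle$ be the height over the line of $e_j$, positive on the left. Along $e_k$, for $k=j+1,\dots,j+n-1$, the height changes by $\lambda_k\sin(\varphi_k-\varphi_j)$. The angles $\varphi_k-\varphi_j$ increase within $(0,2\pi)$; the first is less than $\pi$ and the last is greater than $\pi$, by the bound on the gaps. So the height starts from $0$ at $z_{j+1}$, strictly increases along at least one edge, is constant along at most one edge, and then strictly decreases to $0$ at $z_{j+n}=z_j$. Hence $\eta>0$ at the intermediate vertices. An edge $e_k\ne e_j$ thus meets the line of $e_j$ only if it is adjacent to $e_j$, and then only at the common vertex. So $z$ is simple. Its turning angles are the gaps, which lie in $(0,\pi)$ and add up to $2\pi$; by the sign in \eqref{eq:turning} the orientation is positive.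
\end{proof}

Thus the classes in $C$ correspond to the pairs $(u,\lambda)\in\mathrm{Conf}\times P$ with $\sum_j\lambda_ju_j=0$, modulo a common rotation of the $u_j$. Think of $\lambda_j$ as a mass placed at $u_j$; the closing condition says that the center of mass is the origin. It consists of two real equations that couple $u$ to $\lambda$, and we want to solve them uniformly in $\lambda$. The circle has a symmetry group with exactly two dimensions more than the rotations, namely the M\"obius group of the disc. We show that each orbit of this group contains, up to rotation, exactly one balanced configuration.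

Let $\mathbb{D}$ be the open unit disc and $G$ the group of its holomorphic automorphisms. We recall three facts. The elements of $G$ are the maps $\rho g_a$ with $|\rho|=1$, $a\in\mathbb{D}$ and
\[
g_a(\zeta)=\frac{\zeta-a}{1-\bar a\zeta},\qquad g_a(a)=0,\qquad g_a^{-1}=g_{-a}.
\]
They preserve $S^1$ and its cyclic order, and $G$ acts simply transitively on counterclockwise ordered triples of distinct points of $S^1$; the element that sends one triple to another is given by equating cross ratios, so it depends smoothly on the triples. Finally, for $g\in G$, $w\in S^1$ and $a\in\mathbb{D}$,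
\begin{equation}\label{eq:mobius}
|g(w)-g(a)|^2=|w-a|^2\,|g'(w)|\,|g'(a)|,\qquad 1-|g(a)|^2=|g'(a)|\,(1-|a|^2).
\end{equation}

\begin{lemma}[Conformal barycenter]\label{lem:bary}
For every $(w,\lambda)\in\mathrm{Conf}\times P$ there is exactly one $a=a(w,\lambda)\in\mathbb{D}$ with $\sum_j\lambda_jg_a(w_j)=0$, and it depends smoothly on $(w,\lambda)$.
\end{lemma}

\begin{proof}
We realize $a$ as the critical point of a proper function that is strictly convex along hyperbolic geodesics. Let
\[
\Phi_w(a)=\sum_j\lambda_j\log\frac{|w_j-a|^2}{1-|a|^2},\qquad a\in\mathbb{D}.
\]
By \eqref{eq:mobius} the quotient under the logarithm is multiplied by $|g'(w_j)|$ when $g\in G$ is applied to both $w_j$ and $a$. Hence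
\begin{equation}\label{eq:equiv}
\Phi_{g(w)}\circ g=\Phi_w+\text{const},
\end{equation}
and every local computation can be moved to the origin. There, for $|w_j|=1$,
\[
\log|w_j-a|^2=\log\big(1-2\operatorname{Re}(a\bar w_j)+|a|^2\big)=-2\operatorname{Re}(a\bar w_j)+|a|^2-2\operatorname{Re}(a\bar w_j)^2+O(|a|^3)
\]
and $-\log(1-|a|^2)=|a|^2+O(|a|^4)$. Since $|a|^2-\operatorname{Re}(a\bar w_j)^2=\operatorname{Im}(a\bar w_j)^2$,
\begin{equation}\label{eq:taylor}
\Phi_w(a)=-2\sum_j\lambda_j\operatorname{Re}(a\bar w_j)+2\sum_j\lambda_j\operatorname{Im}(a\bar w_j)^2+O(|a|^3).
\end{equation}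
The quadratic part is positive definite: for $|e|=1$ at most two of the $n\ge3$ distinct points $w_j$ equal $\pm e$, so $\sum_j\lambda_j\operatorname{Im}(e\bar w_j)^2>0$.

\emph{Critical points.} By \eqref{eq:taylor}, $0$ is critical for $\Phi_w$ if and only if $\sum_j\lambda_jw_j=0$, and it is then nondegenerate. By \eqref{eq:equiv} with $g=g_a$, a point $a$ is critical for $\Phi_w$ if and only if $\sum_j\lambda_jg_a(w_j)=0$, and it is then nondegenerate.

\emph{Uniqueness.} Suppose there are two critical points. By \eqref{eq:equiv} we may assume that they are $0$ and $\tanh(T/2)e$ with $|e|=1$ and $T>0$. Let $\kappa(t)=\Phi_w(\tanh(t/2)e)$. Fix $t_0$, and put $c=\tanh(t_0/2)e$ and $w'=g_c(w)$. The addition formula for $\tanh$ reads $\tanh((t_0+t)/2)e=g_c^{-1}(\tanh(t/2)e)$, so $\kappa(t_0+t)=\Phi_{w'}(\tanh(t/2)e)+\text{const}$. With $\tanh(t/2)=t/2+O(t^3)$, formula \eqref{eq:taylor} gives $\kappa''(t_0)=\sum_j\lambda_j\operatorname{Im}(e\bar w'_j)^2>0$. This contradicts $\kappa'(0)=\kappa'(T)=0$.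

\emph{Existence.} Write $\Phi_w(a)=\sum_j\lambda_j\log|w_j-a|^2-\log(1-|a|^2)$ and let $a$ tend to a point $\zeta\in S^1$. If $\zeta$ is none of the $w_j$, the sum stays bounded and $\Phi_w\to+\infty$. If $\zeta=w_k$, the terms with $j\ne k$ stay bounded, and the inequalities $|w_k-a|\ge1-|a|$ and $1-|a|^2\le2(1-|a|)$ give
\[
\Phi_w(a)\ge(1-2\lambda_k)\log\frac1{1-|a|}-\text{const}\longrightarrow+\infty ,
\]
because $\lambda_k<\frac12$. So $\Phi_w$ attains a minimum in $\mathbb{D}$.

\emph{Smoothness.} The gradient of $\Phi_w$ is smooth in $(w,\lambda,a)$ and its only zero in $a$ is nondegenerate, so the implicit function theorem applies.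
\end{proof}

The condition $\lambda_k<\frac12$ is necessary: if $\sum_j\lambda_ju_j=0$ with distinct unit vectors, then $\lambda_k=|\sum_{j\ne k}\lambda_ju_j|<1-\lambda_k$.

\begin{lemma}\label{lem:polytope}
A nonempty bounded set $\Omega=\{f_1>0,\dots,f_r>0\}\subset\mathbb{R}^k$ defined by affine functions $f_i$ is diffeomorphic to $\mathbb{R}^k$.
\end{lemma}

\begin{proof}
Let $b=-\sum_i\log f_i$ on $\Omega$. Its Hessian is the form $\xi\mapsto\sum_i(df_i(\xi)/f_i)^2$. It is positive definite, for if $\xi\neq0$ were annihilated by all $df_i$, then $\Omega$ would contain a line. So $\nabla b$ is a local diffeomorphism, and it is injective because $b$ is strictly convex on the convex set $\Omega$. For $\xi\in\mathbb{R}^k$ the function $b-\langle\xi,\cdot\rangle$ tends to $+\infty$ at $\partial\Omega$, so it has a minimum, at which $\nabla b=\xi$.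
\end{proof}

\begin{proposition}\label{prop:convex}
There is a diffeomorphism $P\times\mathbb{R}^{n-3}\to C$ over $P$, and $C$ is diffeomorphic to $\mathbb{R}^{2n-4}$.
\end{proposition}

\begin{proof}
We choose one point in each $G$-orbit of $\mathrm{Conf}$: let $\mathrm{Conf}_0$ be the set of $w\in\mathrm{Conf}$ with $(w_1,w_2,w_3)=(1,i,-1)$. With $w_j=e^{it_j}$ it is the open simplex $\pi<t_4<\dots<t_n<2\pi$ of dimension $n-3$. Let $\Psi(\lambda,w)$, for $(\lambda,w)\in P\times\mathrm{Conf}_0$, be the class of the polygon with edge vectors $\lambda_ju_j$, where $u_j=g_{a(w,\lambda)}(w_j)$. By Lemmas~\ref{lem:directions} and~\ref{lem:bary}, $\Psi$ is a smooth map into $C$, and it is a map over $P$.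

\emph{Injectivity.} If $\Psi(\lambda,w)=\Psi(\lambda',w')$, then $\lambda=\lambda'$ and the direction vectors differ by a rotation, $g_{a'}(w')=\rho g_a(w)$. So $w'=g(w)$ for some $g\in G$, which fixes $1,i,-1$ and is therefore the identity.

\emph{Surjectivity.} Given a class in $C$, let $(u,\lambda)$ be the data of its representative in the standard chart, let $g\in G$ send $(u_1,u_2,u_3)$ to $(1,i,-1)$, and put $w=g(u)\in\mathrm{Conf}_0$. Write $g^{-1}=\rho g_a$. Then $\sum_j\lambda_jg_a(w_j)=\rho^{-1}\sum_j\lambda_ju_j=0$, so $a=a(w,\lambda)$, and $\Psi(\lambda,w)$ has edge vectors $\rho^{-1}\lambda_ju_j$. This is the given class.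

The inverse map, which sends the class to $(\lambda,g(u))$, is smooth because $g$ depends smoothly on $(u_1,u_2,u_3)$. So $\Psi$ is a diffeomorphism over $P$. Lemma~\ref{lem:polytope} gives $\mathrm{Conf}_0\cong\mathbb{R}^{n-3}$ and $P\cong\mathbb{R}^{n-1}$.
\end{proof}

\section{Expansive motions}\label{sec:expansive}

We now look for a good direction of motion at each point of $N$. The main case is that of a polygon with a reflex vertex. An expansive motion is a solution of a finite system of linear equations and strict linear inequalities, and there is no evident formula for one. We prove existence by duality: if there is no solution, there is a system of forces in equilibrium that certifies this; such a system lifts to a piecewise affine surface over the plane; and the maximum principle shows that the surface is flat.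

\subsection{Stresses and their liftings}

Let $p_1,\dots,p_m\in\mathbb{R}^2$ be distinct points. An \emph{equilibrium stress} is a family of real numbers $\omega_{ij}=\omega_{ji}$, $i\ne j$, with $\sum_j\omega_{ij}(p_j-p_i)=0$ for every $i$. The identity
\begin{equation}\label{eq:dual}
\sum_{i<j}\omega_{ij}\langle v_i-v_j,p_i-p_j\rangle=\sum_i\Big\langle v_i,\sum_j\omega_{ij}(p_i-p_j)\Big\rangle
\end{equation}
shows that equilibrium stresses are exactly the linear relations among the functionals $v\mapsto\langle v_i-v_j,p_i-p_j\rangle$ on $(\mathbb{R}^2)^m$. When the $p_i$ are the vertices of a polygon, we call a pair $\{i,j\}$ a \emph{bar} if the vertices are adjacent and a \emph{strut} if they are distinct and not adjacent. We use Motzkin's transposition theorem in the following form.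

\begin{lemma}\label{lem:motzkin}
Let $a_1,\dots,a_r$ with $r\ge1$, and $b_1,\dots,b_t$, be linear functionals on a finite-dimensional real vector space $V$. If no $v\in V$ satisfies $a_i(v)>0$ for all $i$ and $b_j(v)=0$ for all $j$, then $\sum_i\omega_ia_i+\sum_j\omega'_jb_j=0$ for some reals $\omega'_j$ and some $\omega_i\ge0$ that are not all zero.
\end{lemma}

\begin{proof}
Let $W=\bigcap_j\ker b_j$. The image of $W$ under $(a_1,\dots,a_r)$ is a linear subspace of $\mathbb{R}^r$ that misses the open positive orthant. A separating hyperplane gives $\omega\ne0$ that is orthogonal to the subspace and nonnegative on the orthant, so $\omega_i\ge0$. The functional $\sum_i\omega_ia_i$ vanishes on $W$ and hence is a combination of the $b_j$.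
\end{proof}

\begin{example}\label{ex:quad}
Take four points, no three collinear, and let $\sum_i\alpha_i=0$, $\sum_i\alpha_ip_i=0$ be their affine dependence; all $\alpha_i$ are nonzero. Then $\omega_{ij}=\alpha_i\alpha_j$ is an equilibrium stress, since $\sum_j\alpha_j(p_j-p_i)=0$. Every stress is a multiple of it: the three vectors $p_j-p_i$ have only one linear relation, so $\omega_{ij}=t_i\alpha_j$, and symmetry makes $t_i/\alpha_i$ independent of $i$. If $p_3$ lies inside the triangle $p_1p_2p_4$, as in the left picture of Figure~\ref{fig:kites}, then $\alpha_3$ has the sign opposite to that of the other three, and $\alpha_1\alpha_3<0<\alpha_2\alpha_4$. Only the zero stress is nonnegative on both struts, and Lemma~\ref{lem:motzkin} yields a motion that lengthens both diagonals. If instead the diagonals cross, $sp_1+(1-s)p_3=tp_2+(1-t)p_4$ with $0<s,t<1$, then $\alpha=(s,-t,1-s,t-1)$ makes the stress positive on both struts, and by \eqref{eq:dual} no such motion exists.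
\end{example}

For more points we must read off the signs of a stress without computing it. The tool is a function whose graph is folded along each segment $p_ip_j$, convexly when $\omega_{ij}>0$. A single fold is the positive part $D^+=\max(D,0)$ of an affine function $D$ that vanishes on the line $p_ip_j$. To fold along the segment only, we cut $D^+$ off outside the vertical strip between $p_i$ and $p_j$. This creates jumps along the vertical lines below the points, and equilibrium is the condition that makes the jumps cancel. Let $(p_i,p_j)$ denote the open segment.

\begin{lemma}[Maxwell lifting]\label{lem:maxwell}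
Let $\omega$ be an equilibrium stress on distinct points $p_1,\dots,p_m$. After a rotation of the coordinates that makes no line $p_ip_j$ vertical, there is a continuous compactly supported function $h:\mathbb{R}^2\to\mathbb{R}$ such that near every point $x\notin\{p_1,\dots,p_m\}$
\begin{equation}\label{eq:local}
h=\text{\rm affine function}+\sum_{\{i,j\}:\ x\in(p_i,p_j)}\omega_{ij}D_{ij}^+ ,
\end{equation}
where $D_{ij}$ is an affine function that vanishes on the line $p_ip_j$ and is positive below it.
\end{lemma}

\begin{proof}
Write $y^1$ for the first coordinate of $y$. After the rotation the numbers $p_k^1$ are distinct. For $p_i^1<p_j^1$ let $D_{ij}(y)=\det(p_j-y,p_i-y)=\det(p_j-p_i,p_i-y)$. This function is affine, vanishes on the line $p_ip_j$, and at $y=p_i-(0,t)$ equals $t(p_j^1-p_i^1)$, so it is positive below the line. Define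
\[
h(y)=\sum_{p_i^1<p_j^1}\omega_{ij}\,\mathbf{1}\big[p_i^1\le y^1<p_j^1\big]\,D_{ij}(y)^+ .
\]
Fix $x$ and consider a pair with $x^1\notin\{p_i^1,p_j^1\}$. Near $x$ the indicator is constant. If it is $0$, the term vanishes. If it is $1$, then $D_{ij}(x)=0$ exactly when $x\in(p_i,p_j)$, and otherwise $D_{ij}^+$ is affine near $x$. Such pairs therefore contribute as in \eqref{eq:local}, and this settles the case in which $x^1$ differs from all $p_k^1$.

Let $x^1=p_k^1$ and $x\ne p_k$. It remains to treat the pairs that contain $k$; their open segments do not contain $x$, and we must show that they contribute an affine function. If $x$ is above $p_k$, it is above all lines $p_kp_j$, and the contribution is $0$ near $x$. If $x$ is below $p_k$, all $D$'s of these pairs are positive near $x$. For $y$ near $x$ the contribution is then $\sum_{p_j^1>p_k^1}\omega_{kj}\det(p_j-y,p_k-y)$ when $y^1\ge p_k^1$, and $\sum_{p_j^1<p_k^1}\omega_{kj}\det(p_k-y,p_j-y)$ when $y^1<p_k^1$. The difference of these two affine functions is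
\[
\sum_{j\ne k}\omega_{kj}\det(p_j-y,p_k-y)=\det\Big(\sum_{j\ne k}\omega_{kj}(p_j-p_k),\ p_k-y\Big)=0 .
\]
So \eqref{eq:local} holds, and $h$ is continuous away from the $p_k$. At $p_k$ the terms of pairs that contain $k$ are bounded by $|\omega_{kj}||D_{kj}|$, which is continuous and vanishes at $p_k$, and the other terms are continuous there.

On the complement of the convex hull of the $p_k$, a connected open set, $h$ is locally affine and hence affine. It vanishes on the half plane $y^1<\min_kp_k^1$, so it vanishes off the hull.
\end{proof}

\subsection{Polygons with a reflex vertex}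

\begin{proposition}\label{prop:expansive}
Let $Q=(p_1,\dots,p_m)$ be a positively oriented simple polygon with no straight vertex and at least one reflex vertex. Then $m\ge4$, and there is $v\in(\mathbb{R}^2)^m$ with $\langle v_i-v_j,p_i-p_j\rangle=0$ for every bar $\{i,j\}$ and $\langle v_i-v_j,p_i-p_j\rangle>0$ for every strut $\{i,j\}$.
\end{proposition}

\begin{proof}
There are at least three convex vertices and a reflex one, so $m\ge4$ and struts exist. Suppose there is no such $v$. By Lemma~\ref{lem:motzkin} and \eqref{eq:dual} there is an equilibrium stress $\omega$ that is nonnegative on all struts and positive on some strut; its signs on bars are unknown. Let $h$ be its lifting, $\Gamma$ the curve of $Q$, $M=\max h$ and $Z=\{h=M\}$, a nonempty closed set. We show that $Z=\mathbb{R}^2$. We use repeatedly that a convex function on a segment that attains its maximum at an interior point is constant; the same then holds on a disc with the maximum at the center.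

(i) \emph{$h$ is convex on the closure of every open convex set $U$ disjoint from $\Gamma$.} A point of $U$ is not a vertex and lies on no bar, so only struts occur in \eqref{eq:local} and $h$ is locally convex on $U$. A locally convex function on a segment is convex, so $h$ is convex on $U$, and on $\overline U$ by continuity.

(ii) \emph{If $Z$ meets a component $\Omega$ of $\mathbb{R}^2\setminus\Gamma$, then $\Omega\cup\Gamma\subset Z$.} By (i), $h$ is constant on a small disc about any point of $Z\cap\Omega$. So $Z\cap\Omega$ is open and closed in $\Omega$, and $\Omega\subset Z$. By the Jordan curve theorem the boundary of $\Omega$ is $\Gamma$, and $Z$ is closed.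

(iii) \emph{If $Z$ meets the interior of an edge, it contains the edge.} Let $x\in Z$ be interior to the edge. A small disc about $x$ meets $\Gamma$ in a diameter. By (i), $h$ is convex on a closed half disc and hence on this diameter, whose midpoint is $x$; so the diameter lies in $Z$. Thus $Z$ is open and closed in the open edge, contains it, and contains its endpoints.

(iv) \emph{If $Z$ contains a vertex $x$, it contains $\Gamma$ and the component of $\mathbb{R}^2\setminus\Gamma$ that occupies an angle greater than $\pi$ at $x$.} A small disc about $x$ meets $\Gamma$ in two radii. Since $x$ is not straight, one of the two open sectors has angle $\beta>\pi$; let its directions be $(0,\beta)$, and put $t=(\beta-\pi)/2$. The open half disc with directions $(t,t+\pi)$ lies in the sector, so $h$ is convex on its diameter, whose midpoint is $x$. The diameter thus lies in $Z$, and apart from $x$ it lies in the open sector. Now apply (ii).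

By (ii), $Z$ meets $\Gamma$; by (iii), it contains a vertex; by (iv), it contains $\Gamma$ and so all vertices. At a convex vertex the interior angle is less than $\pi$ and the large sector is exterior, so $Z$ contains the exterior of $\Gamma$. At a reflex vertex the large sector is interior, so $Z$ contains the interior. Hence $h$ is constant.

It remains to see that a flat lifting forces $\omega$ to vanish on every strut $\{i,j\}$. The segment $[p_i,p_j]$ is not contained in $\Gamma$. Otherwise it would be one of the two arcs of $\Gamma$ from $p_i$ to $p_j$; each of these contains a further vertex, because $p_i$ and $p_j$ are not adjacent, and that vertex would be straight. So $(p_i,p_j)\setminus\Gamma$ is a nonempty open subset of the segment. Each segment $(p_k,p_l)$ that is not contained in the line $p_ip_j$ meets this line in at most one point. Choose $x\in(p_i,p_j)\setminus\Gamma$ different from these finitely many points. All open segments through $x$ then belong to struts and lie on the line $p_ip_j$, so $D_{kl}=c_{kl}D_{ij}$ with $c_{kl}>0$. Near $x$ the constant function $h$ equals an affine function plus $\big(\sum\omega_{kl}c_{kl}\big)D_{ij}^+$, and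 $D_{ij}^+$ is not affine near $x$. Therefore $\sum\omega_{kl}c_{kl}=0$. All terms are nonnegative and one of them is $\omega_{ij}$, so $\omega_{ij}=0$. This contradicts the choice of $\omega$.
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses are needed. Without a reflex vertex the argument gives only $h=M=0$ on $\Gamma$ and outside it. For the convex quadrilateral of Example~\ref{ex:quad}, $h$ is affine on the four triangles cut out by the diagonals, convex on the quadrilateral by (i), and not constant: its graph is an inverted pyramid. At a straight vertex the conclusion fails for any polygon with $m\geq4$: in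
\[
|p_{j+1}-p_{j-1}|^2=\ell_{j-1}^2+\ell_j^2+2\ell_{j-1}\ell_j\cos\theta_j
\]
the right side has derivative $-2\ell_{j-1}\ell_j\sin\theta_j\,d\theta_j(v)=0$ when the lengths are fixed and $\theta_j=0$.
\end{remark}

\subsection{A direction of descent at every point of $N$}

The remark dictates how to proceed. On $N_-$ we delete the straight vertices, apply Proposition~\ref{prop:expansive}, and let the straight vertices ride along. On $N_0$ deletion leaves a strictly convex polygon, which need not have an expansive motion, and we bend its sides outward instead.

\begin{proposition}\label{prop:descent}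
For every $p\in N$ there is a tangent vector $v$ of $S(n)$ at $p$ with $d\lambda(v)=0$ and $dE(v)<0$. If $p\in N_0$, it can be chosen with $d\theta_j(v)>0$ for every straight vertex $j$ of $p$.
\end{proposition}

\begin{proof}
Let $z\in\tilde S$ represent $p$, and let $Q$ be obtained from $z$ by deleting the straight vertices. It has at least three vertices, traces the same curve in the same direction, and has the same nonzero turning angles; so it is simple, positively oriented and without straight vertices. We call the edges of $Q$ \emph{sides}; each side is a union of consecutive edges of $z$.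

\emph{Case $p\in N_-$.} Then $Q$ has a reflex vertex and $m\ge4$ vertices. Take velocities of the vertices of $Q$ from Proposition~\ref{prop:expansive} and interpolate them affinely along each side. This defines $v\in T_z\tilde S$, and the interpolation along the edges of $z$ gives the same field $v(x)$. Write $B=B_v$. Let $x=(1-s)a+sb$ run along a side $[a,b]$, and fix $y$. Then $B(x,y)$ is a polynomial of degree at most $2$ in $s$ with $s^2$-coefficient $\langle v(b)-v(a),b-a\rangle=0$, so it is affine in $s$. By symmetry it is affine in $t$ for $y=(1-t)c+td$ on a side $[c,d]$. Hence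
\[
B(x,y)=(1-s)(1-t)B(a,c)+(1-s)tB(a,d)+s(1-t)B(b,c)+stB(b,d).
\]
The value of $B$ at two vertices of $Q$ is $0$ if they are equal or adjacent and is positive otherwise. Three consequences follow. First, $B\ge0$ everywhere. Second, $B(x,y)=0$ if $x$ and $y$ lie on one side, so $d\ell(v)=0$ and \eqref{eq:dE} applies. Third, let $[a,b]$ and $[c,d]$ be non-adjacent sides, which exist because $m\ge4$. The vertices $a,b,c$ are distinct, and they are not pairwise adjacent, since a cycle of length $m\ge4$ contains no triangle; so $B(a,c)>0$ or $B(b,c)>0$, and $B(x,y)>0$ for $0<s,t<1$. An edge of $z$ in $[a,b]$ and an edge of $z$ in $[c,d]$ are disjoint and hence non-adjacent, and they make $dE(v)<0$.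

\emph{Case $p\in N_0$.} Now $Q$ is strictly convex. For a side $\sigma$ of length $|\sigma|$ and direction $u$, let $\nu=-iu$ be the outward unit normal and $f(\tau)=\tau(|\sigma|-\tau)$. Give the vertex of $z$ at arclength $\tau$ along $\sigma$ the velocity $f(\tau)\nu$. The vertices of $Q$ have velocity $0$, so the definitions on consecutive sides agree. On each edge $v_{j+1}-v_j$ is normal to the edge, so $d\ell(v)=0$.

If $e_j\subset\sigma$ runs from arclength $\tau_j$ to $\tau_{j+1}$, the argument of $z_{j+1}-z_j$ has derivative
\[
\frac{\langle iu,v_{j+1}-v_j\rangle}{\ell_j}=-\frac{f(\tau_{j+1})-f(\tau_j)}{\tau_{j+1}-\tau_j}=\tau_j+\tau_{j+1}-|\sigma| .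
\]
At a straight vertex $z_j$ both $e_{j-1}$ and $e_j$ lie on the same side, and subtraction gives $d\theta_j(v)=\tau_{j+1}-\tau_{j-1}>0$.

For $x$ on a side with outward normal $\nu_x$ we have $v(x)=\gamma(x)\nu_x$ with $\gamma(x)\ge0$, and
\[
B_v(x,y)=\gamma(x)\langle\nu_x,x-y\rangle+\gamma(y)\langle\nu_y,y-x\rangle .
\]
By Lemma~\ref{lem:directions} applied to $Q$, the curve lies to the left of the line of each side and meets that line only in the side. So both terms are nonnegative, and $\langle\nu_x,x-y\rangle>0$ when $y$ is not on the side of $x$. For strictness, let $z_j$ be a straight vertex, on the side $\sigma$. Then $e_{j-1},e_j\subset\sigma$, and $\gamma>0$ on the interior of $e_j$ because $\gamma(z_j)>0$ and $\gamma(z_{j+1})\ge0$. The other sides, at least two in number, contain at least two edges of $z$, and among these only $e_{j+1}$ can be adjacent to $e_j$. So some edge $e_k\not\subset\sigma$ is non-adjacent to $e_j$. Its interior points are not on $\sigma$, hence $B_v>0$ on the interiors of $e_j$ and $e_k$, and $dE(v)<0$ by \eqref{eq:dE}.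
\end{proof}

\section{The flow, and the proof of Theorem~\ref{thm:homeo}}\label{sec:flow}

For $n=3$ we have $S(3)=C$, and Proposition~\ref{prop:convex} proves Theorem~\ref{thm:homeo} and the main assertion of Theorem~\ref{thm:bundle}. Let $n\ge4$ from now on.

The vectors of Proposition~\ref{prop:descent} come from an existence argument and need not vary continuously with $p$. But the inequalities that they satisfy are strict, so they persist near $p$, and all conditions are preserved by convex combinations, so a partition of unity can patch the vectors together.

\begin{proposition}\label{prop:field}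
There is a complete smooth vector field $X$ on $S(n)$ such that $d\lambda(X)=0$ everywhere, $dE(X)<0$ on $N$, and $d\theta_j(X)>0$ at $q$ for every $q\in N_0$ and every straight vertex $j$ of $q$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:submersion}, $V=\ker d\lambda$ is a smooth subbundle of $TS(n)$. For $p\in N$, extend the vector of Proposition~\ref{prop:descent} to a smooth section $Y_p$ of $V$ on an open neighborhood $W_p$ of $p$ with $dE(Y_p)<0$ on $W_p$. Shrink $W_p$ so that $W_p\subset N_-$ if $p\in N_-$, and so that for $p\in N_0$ the following holds on $W_p$: $d\theta_j(Y_p)>0$ for the straight vertices $j$ of $p$, and $\theta_j>0$ for the other $j$. Let $\{\rho_p\}_{p\in N}\cup\{\rho_C\}$ be a smooth partition of unity subordinate to the open cover $\{W_p\}_{p\in N}\cup\{C\}$, and put $Y=\sum_p\rho_pY_p$, a smooth section of $V$.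

At $q\in N$ we have $\rho_C(q)=0$, so $Y(q)$ is a convex combination of vectors $Y_p(q)$ with $q\in W_p$, and $dE(Y)<0$ at $q$. If $q\in N_0$, every such $p$ lies in $N_0$, and a vertex $j$ that is straight for $q$ is straight for $p$; so $d\theta_j(Y)>0$ at $q$.

Put $X=Y/(1+dE(Y)^2)$. It has the same three properties, and $|dE(X)|\le\frac12$. An integral curve defined on a bounded time interval therefore stays in a set $\{E\le c\}$, which is compact by Lemma~\ref{lem:proper}, and it can be continued. So $X$ is complete.
\end{proof}

Let $\phi_t$, $t\in\mathbb{R}$, be the flow of $X$. Each $\phi_t$ is a diffeomorphism of $S(n)$ over $P$.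

\begin{lemma}\label{lem:absorb}
\begin{itemize}
\item[(a)] $\phi_t(C)\subset C$ for all $t\ge0$.
\item[(b)] For every $p\in S(n)$ there is $t\ge0$ with $\phi_t(p)\in C$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose a trajectory $\gamma$ with $\gamma(0)\in C$ meets the closed set $N$ at a positive time, and let $t_1>0$ be the first such time. By continuity all $\theta_j(\gamma(t_1))$ are nonnegative, so $\gamma(t_1)\in N_0$. For a straight vertex $j$ of $\gamma(t_1)$ the function $\theta_j\circ\gamma$ vanishes at $t_1$ with positive derivative, so it is negative shortly before $t_1$, when $\gamma$ is in $C$. This is a contradiction.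

(b) Suppose $\gamma(t)=\phi_t(p)\in N$ for all $t\ge0$. Then $E\circ\gamma$ decreases, and $\gamma$ stays in $K=N\cap\{E\le E(p)\}$, which is compact by Lemma~\ref{lem:proper}. The continuous function $dE(X)$ is negative on $K$, so $dE(X)\le-\delta<0$ there. Then $E(\gamma(t))\le E(p)-\delta t$ for all $t\ge0$, which contradicts $E\ge0$.
\end{proof}

Put $U_k=\phi_k^{-1}(C)$ for $k=0,1,2,\dots$. These sets are open. By Lemma~\ref{lem:absorb}(a), $\phi_k(q)\in C$ implies $\phi_{k+1}(q)\in C$; and if $\phi_t(q)\in C$, then $\phi_k(q)\in C$ for every integer $k\ge t$. With part (b) this gives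
\begin{equation}\label{eq:union}
U_0\subset U_1\subset U_2\subset\cdots,\qquad\bigcup_kU_k=S(n).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:homeo}]
Brown's theorem \cite{Brown} states that a monotone union of open $m$-cells is an open $m$-cell: a space that is the union of an increasing sequence of open subsets, each homeomorphic to $\mathbb{R}^m$, is homeomorphic to $\mathbb{R}^m$. Each $U_k$ is homeomorphic to $C$, hence to $\mathbb{R}^{2n-4}$ by Proposition~\ref{prop:convex}, and \eqref{eq:union} completes the proof.
\end{proof}

\section{Trivializing the bundle of edge lengths}\label{sec:trivial}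

Brown's theorem yields a homeomorphism and ignores the projection to $P$. For Theorem~\ref{thm:bundle} we redo the last step smoothly and with parameters; the argument does not use \cite{Brown}. Let $d=n-3\ge1$, and let $B\subset\overline B$ be the open and the closed unit ball of $\mathbb{R}^d$. Composing the diffeomorphism of Proposition~\ref{prop:convex} with $\phi_k^{-1}$, we obtain diffeomorphisms $\psi_k:P\times\mathbb{R}^d\to U_k$ over $P$. The maps $\psi_k$ and $\psi_{k+1}$ need not agree anywhere, so they cannot be glued as they stand. We exhaust $S(n)$ by nested ball bundles $\Delta_k\subset U_k$, and we correct each chart so that it shows the previous ball bundle as the concentric ball of half the radius. The corrected charts, rescaled by $2^k$, extend one another.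

We use twice that a locally bounded function $\mu:P\to[0,\infty)$ is smaller than some smooth function: take open sets on which $\mu$ is bounded by constants and add the constants plus $1$ with a subordinate partition of unity.

\begin{lemma}\label{lem:nested}
The diffeomorphisms $\psi_k:P\times\mathbb{R}^d\to U_k$ over $P$ can be chosen so that the sets $\Delta_k=\psi_k(P\times\overline B)$ satisfy $\Delta_k\subset\psi_{k+1}(P\times B)$ for all $k$ and $\bigcup_k\Delta_k=S(n)$.
\end{lemma}

\begin{proof}
For a continuous $s:P\to(0,\infty)$ let $T_j(s)=\psi_j\{(p,x):|x|\le s(p)\}$. The part of $T_j(s)$ over a compact subset of $P$ is compact. For $j<k$ we have $T_j(s)\subset U_k$, so the part of $\psi_k^{-1}T_j(s)$ over a compact subset of $P$ is compact, and $p\mapsto\max\{|x|:(p,x)\in\psi_k^{-1}T_j(s)\}$ is locally bounded. Put $s_0=1$, and choose inductively smooth functions $s_k>0$ such that $\psi_k\{|x|<s_k(p)\}$ contains $T_{k-1}(s_{k-1})$ and the sets $T_j(k)$ for $j<k$, where $k$ is the constant function. A point of $S(n)$ has the form $\psi_j(p,x)$ by \eqref{eq:union}, and it lies in $T_k(s_k)$ for $k>\max(j,|x|)$. Replace $\psi_k(p,x)$ by $\psi_k(p,s_k(p)x)$.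
\end{proof}

The next lemma says that an embedded ball bundle can be moved to standard position. One shrinks the ball, centers it, replaces the embedding by its derivative, and deforms the derivative to a fixed orthogonal matrix; only this last deformation uses the topology of the base.

\begin{lemma}\label{lem:standard}
Let $f(p,x)=(p,f_p(x))$ be a smooth open embedding of $P\times\mathbb{R}^d$ into itself over $P$ with $f(P\times\overline B)\subset P\times B$. Then there are $R\in O(d)$, independent of $p$, and a diffeomorphism $H$ of $P\times\mathbb{R}^d$ over $P$, equal to the identity outside $P\times B$, such that $H(f(p,x))=(p,Rx/2)$ for $x\in\overline B$.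
\end{lemma}

\begin{proof}
Let $c_p=f_p(0)\in B$ and $\Lambda_p=Df_p(0)\in GL_d(\mathbb{R})$. Fix $p_0\in P$ and put $p^t=(1-t)p+tp_0$, which lies in $P$ by convexity. Each of the two components of $GL_d(\mathbb{R})$ contains an orthogonal matrix, so there is a smooth path $M_t$, $0\le t\le1$, in $GL_d(\mathbb{R})$ from $\Lambda_{p_0}$ to some $R\in O(d)$. Choose a smooth $\varepsilon=\varepsilon(p)\in(0,\frac12]$ with
\[
\varepsilon\sup_{|y|\le1}\|Df_p(y)\|<1-|c_p|,\qquad\varepsilon\max_t\|\Lambda_{p^t}\|<1,\qquad\varepsilon\max_t\|M_t\|<1 ;
\]
this asks that $1/\varepsilon$ exceed a locally bounded function. Consider, for $0\le t\le1$, the following maps of $x\in\mathbb{R}^d$, where $\tau=1-t$ in the third line: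
\begin{enumerate}
\item $f_p\big((1-t+t\varepsilon)x\big)$,
\item $f_p(\varepsilon x)-tc_p$,
\item $\displaystyle\int_0^1Df_p(\sigma\tau\varepsilon x)\,\varepsilon x\,d\sigma$, which equals $\big(f_p(\tau\varepsilon x)-c_p\big)/\tau$ for $\tau>0$ and $\varepsilon\Lambda_px$ for $\tau=0$,
\item $\varepsilon\Lambda_{p^t}x$,
\item $\varepsilon M_tx$,
\item $\big((1-t)\varepsilon+t/2\big)Rx$.
\end{enumerate}
Each family is smooth in $(t,p,x)$, consists of open embeddings of $\mathbb{R}^d$, and starts where the previous one ends. Each map sends $\overline B$ into $B$. In (1) the argument of $f_p$ lies in $\overline B$. In (2), $|f_p(\varepsilon x)-c_p|<1-|c_p|$ by the mean value inequality, and the remaining term $(1-t)c_p$ has norm at most $|c_p|$. In (3) the integrand has norm less than $1-|c_p|$. In (4), (5) and (6) the operator norm is less than $1$. Reparametrize each family so that it is constant near $t=0$ and $t=1$, concatenate on $[0,1]$, and extend by constants to $t\in\mathbb{R}$. The result is a smooth family $F_t$ of open embeddings over $P$ with $F_0=f$, $F_1(p,x)=(p,Rx/2)$ and $F_t(P\times\overline B)\subset P\times B$.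

We extend this isotopy to an ambient one. The track $(t,p,x)\mapsto(t,F_t(p,x))$ is injective with invertible derivative, so it is a diffeomorphism of $\mathbb{R}\times P\times\mathbb{R}^d$ onto an open set $O$. On $O$ define a smooth $\mathbb{R}^d$-valued function $w$ by letting $w(t,F_t(p,x))$ be the $\mathbb{R}^d$-component of $\partial_tF_t(p,x)$. The image $T$ of $\mathbb{R}\times P\times\overline B$ under the track is closed in $\mathbb{R}\times P\times\mathbb{R}^d$, because the track preserves $t$ and $p$ and $\overline B$ is compact; and $T$ lies in the open set $O'=O\cap(\mathbb{R}\times P\times B)$. Let $\chi$ be a smooth function on $\mathbb{R}\times P\times\mathbb{R}^d$, equal to $1$ on $T$ and with support in $O'$. Then $\chi w$, extended by zero, is a smooth time-dependent vector field on $\mathbb{R}^d$ with parameter $p$, and it vanishes outside $B$. Its solutions stay bounded and so exist for all times, and they depend smoothly on $p$. They define diffeomorphisms $H_t$ over $P$ with $H_0=\mathrm{id}$, equal to the identity outside $P\times B$. For $x\in\overline B$ the curve $t\mapsto F_t(p,x)$ has its track in $T$, where $\chi=1$, so it is a solution,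 and $H_t(f(p,x))=F_t(p,x)$. Take $H=H_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bundle}]
Let $\psi_k$ and $\Delta_k$ be as in Lemma~\ref{lem:nested}. We construct diffeomorphisms $\xi_k:P\times\mathbb{R}^d\to U_k$ over $P$ with $\xi_k(P\times\overline B)=\Delta_k$, and matrices $R_k\in O(d)$, such that
\begin{equation}\label{eq:half}
\xi_{k+1}(p,R_kx/2)=\xi_k(p,x)\qquad(x\in\overline B).
\end{equation}
Put $\xi_0=\psi_0$. Given $\xi_k$, the map $f=\psi_{k+1}^{-1}\circ\xi_k$ is an open embedding over $P$, since $U_k$ is open in $U_{k+1}$, and $f(P\times\overline B)=\psi_{k+1}^{-1}(\Delta_k)\subset P\times B$. Take $H$ and $R_k$ from Lemma~\ref{lem:standard} and put $\xi_{k+1}=\psi_{k+1}\circ H^{-1}$. The bijection $H$ is the identity outside $P\times B$, so it maps $P\times\overline B$ onto itself, and $\xi_{k+1}(P\times\overline B)=\Delta_{k+1}$. For $x\in\overline B$ we have $\xi_{k+1}(p,R_kx/2)=\psi_{k+1}(f(p,x))=\xi_k(p,x)$, which is \eqref{eq:half}.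

Let $A_0=I$, $A_{k+1}=R_kA_k$, and $\Xi_k(p,y)=\xi_k(p,A_ky/2^k)$ for $|y|\le2^k$. By \eqref{eq:half} with $x=A_ky/2^k$, the map $\Xi_{k+1}$ extends $\Xi_k$. Each $\Xi_k$ is a bijection of $\{|y|\le2^k\}$ onto $\Delta_k$ and a diffeomorphism of $\{|y|<2^k\}$ onto an open set. The union $\Xi$ of the $\Xi_k$ is a map over $P$ defined on $P\times\mathbb{R}^d$. It is a local diffeomorphism, it is injective because any two points lie in one domain $\{|y|\le2^k\}$, and its image is $\bigcup_k\Delta_k=S(n)$. So $\Xi$ is a diffeomorphism over $P$. Together with the case $n=3$, settled at the start of Section~\ref{sec:flow}, this proves the main assertion.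

(a) By Lemma~\ref{lem:polytope}, $P$ is diffeomorphic to $\mathbb{R}^{n-1}$, so $S(n)$ is diffeomorphic to $\mathbb{R}^{n-1}\times\mathbb{R}^{n-3}$.

(b) Modulo orientation-preserving isometries, each positively oriented simple $n$-gon with edge lengths $\ell$ has a unique representative with $z_1=0$, $z_2=\ell_1$. Scaling by $1/\ell_1$ carries these representatives onto the polygons with $z_1=0$, $z_2=1$ and $\lambda=\ell/\sum_k\ell_k$, that is, onto the fiber of $\lambda$ over $\ell/\sum_k\ell_k$ in the standard chart. If $\ell_j<\frac12\sum_k\ell_k$ for all $j$, this point lies in $P$ and the fiber is diffeomorphic to $\mathbb{R}^{n-3}$. Otherwise the point is not in $P$, and the fiber is empty by Lemma~\ref{lem:submersion}.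
\end{proof}

\begin{thebibliography}{9}

\bibitem{Brown}
M. Brown, Proc. Amer. Math. Soc. \textbf{12} (1961), 812--814.

\bibitem{CDR}
Connelly, Demaine and Rote, Discrete Comput. Geom. \textbf{30} (2003).

\bibitem{GS}
Ahtziri Gonz\'alez and Manuel Sedano-Mendoza, \emph{Moduli space of simple polygons}, arXiv:2303.15406 (2023).

\end{thebibliography}
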